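# A metrizable topological group that embeds in no $\operatorname{Aut} I^\tau$

## 1. Coding subsets of $\lambda$ by integer matrices

Fix an infinite cardinal $\lambda$ and put $S=\lambda\times\lambda$. Think of a function on $S$ as a matrix with rows indexed by $\gamma<\lambda$ and columns indexed by $\beta<\lambda$. Let $E$ be the abelian group of all bounded functions $S\to\mathbb Z$, and let $\|\cdot\|$ be the sup norm on $E$.

Let $P$ be the group of signed permutations of $S$ acting on $E$: its elements are the maps
$$(\sigma z)(i)=\delta(i)\,z(\rho^{-1}(i)),\qquad \rho\in\operatorname{Sym}(S),\quad \delta:S\to\{1,-1\}.$$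
If $\sigma,\sigma'$ come from $(\rho,\delta)$ and $(\rho',\delta')$, then $\sigma\sigma'$ comes from $\rho\rho'$ with sign $\delta\cdot(\delta'\circ\rho^{-1})$, and $\sigma^{-1}$ comes from $\rho^{-1}$ with sign $\delta\circ\rho$. So $P$ is a group. Each $\sigma\in P$ is additive, preserves the norm, and fixes $0$.

**Definition (type).** An element $z\in E$ has type $m$, for an integer $m\ge1$, if $|z|$ takes exactly the values $0,1,\dots,m$, each of them $\lambda$ times.

For instance, with $\lambda=\omega$, the matrix whose entry in column $\beta$ is $\beta \bmod 3$ has type $2$. The constant matrix $2$ has no type. An element of type $m$ has norm $m$.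

**Elements of the same type lie in one $P$-orbit.** Let $z,z'$ have type $m$. For each $j\le m$ choose a bijection from $\{|z|=j\}$ onto $\{|z'|=j\}$; both sets have size $\lambda$. Together these bijections form a $\rho\in\operatorname{Sym}(S)$ with $|z'(\rho(i))|=|z(i)|$. Choose $\delta$ with $\delta(\rho(i))z(i)=z'(\rho(i))$. The resulting $\sigma\in P$ satisfies $(\sigma z)(\rho(i))=\delta(\rho(i))z(i)=z'(\rho(i))$, that is, $\sigma z=z'$.

Now for each $m\ge1$ fix a function $r_m:\lambda\to\{0,\dots,m\}$ all of whose fibers have size $\lambda$ (for $\lambda=\omega$, take $r_m(\beta)=\beta\bmod (m+1)$). For $s\subset\lambda$ and $\alpha<\lambda$ define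
$$y_m(\gamma,\beta)=r_m(\beta),\qquad x_s^{m}(\gamma,\beta)=\begin{cases} r_m(\beta)&\gamma\in s\\-r_m(\beta)&\gamma\notin s,\end{cases}\qquad h_\alpha^m(\gamma,\beta)=\begin{cases}m&\gamma=\alpha\\0&\gamma\ne\alpha.\end{cases}$$
So $y_m$ has type $m$, the matrix $x^m_s$ is $y_m$ with the rows outside $s$ negated, and $h^m_\alpha$ has one nonzero row.

**Lemma 1.** The element $x_s^m-h_\alpha^m$ has type $m$ if $\alpha\in s$ and type $2m$ if $\alpha\notin s$.

**Proof.** Let $z=x_s^m-h_\alpha^m$. In the rows $\gamma\ne\alpha$ we have $|z(\gamma,\beta)|=r_m(\beta)$, so on these rows $|z|$ takes exactly the values $0,\dots,m$, each $\lambda$ times. If $\alpha\in s$, then in row $\alpha$ we have $|z(\alpha,\beta)|=|r_m(\beta)-m|=m-r_m(\beta)\in\{0,\dots,m\}$, which adds no new value; the type is $m$. If $\alpha\notin s$, then $|z(\alpha,\beta)|=|-r_m(\beta)-m|=m+r_m(\beta)$, and in row $\alpha$ the values are exactly $m,\dots,2m$, each taken $\lambda$ times; the type is $2m$. $\square$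

By hand, for $m=1$: off row $\alpha$ the entries of $|x_s^1-h_\alpha^1|$ are $0$ and $1$. In row $\alpha$ the entries of $x^1_s-h^1_\alpha$ are $0-1=-1$ and $1-1=0$ if $\alpha\in s$, and $0-1=-1$ and $-1-1=-2$ if $\alpha\notin s$. So the absolute values are $\{0,1\}$ in the first case and $\{0,1,2\}$ in the second.

**What the matrices do.** The $\lambda$ points $h_\alpha^m$ serve as observers. The distance from $x_s^m$ to the observer $h_\alpha^m$ is $m$ or $2m$ according to whether $\alpha\in s$, so the list of distances determines $s$. If distances were all we wanted, something simpler would do: in $\ell_\infty(\lambda)$ take $x_s=\pm m$ (sign $+$ on $s$) and $h_\alpha=m e_\alpha$, where $e_\alpha$ is the $\alpha$-th unit vector. At coordinate $\alpha$ the difference is $0$ or $-2m$, elsewhere it is $\pm m$, and the distances are again $m$ and $2m$. But there the far difference at scale $m$ has absolute values "$2m$ once, $m$ elsewhere", while the near difference at scale $2m$ has absolute values "$0$ once, $2m$ elsewhere", and no signed permutation carries one to the other. The columns and the functions $r_m$ repair this: *the far difference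 at scale $m$ and the near difference at scale $2m$ lie in the same $P$-orbit.* This chaining of scales $1,2,4,8,\dots$ will be indispensable.

The matrices are there to build a topological group that cannot act on a cube in a certain way. We now say what way.

## 2. Embeddings in $\operatorname{Aut} I^\tau$

Let $I=[0,1]$. For a cardinal $\tau$, the Tikhonov cube is $I^\tau$, and $\operatorname{Aut}I^\tau$ is the group of all self-homeomorphisms of $I^\tau$ with the compact-open topology; this is a topological group. All topological groups are Hausdorff, and "embeds" means "is topologically isomorphic to a subgroup of". The question, posed in Vladimir Uspenskij, "Real-valued measurable cardinals and sequentially continuous homomorphisms", arXiv:2108.09839 (2021), is: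

*Does every topological group embed in $\operatorname{Aut}I^\tau$ for some cardinal $\tau$?*

The answer is no. To state it we fix notation. The weight $w(\cdot)$ is the least size of a base, $\lambda$ is always an infinite cardinal, and $\lambda^+$ is its successor. For compact Hausdorff $Z$, $\operatorname{Aut}Z$ carries the compact-open topology and $C(Z)$, the space of real continuous functions, carries the sup metric. For a metric space $X$, $\operatorname{Iso}(X)$ is the group of isometries of $X$ onto itself with the topology of pointwise convergence: a base at the identity is formed by the sets $\{g: d(g\xi_i,\xi_i)<\eta,\ i\le r\}$ with $\xi_1,\dots,\xi_r\in X$, $\eta>0$.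

Let $\mathcal P_\lambda$ be the class of products $\prod_{i\in D}K_i$, with $D$ any set and the $K_i$ nonempty compact Hausdorff with $w(K_i)\le\lambda$. Thus the number of factors is unrestricted and only each factor is small. For example, $I^\tau$ and $2^\tau$ are in $\mathcal P_\omega$ for every $\tau$. A *dyadic compactum* is a continuous image of some $2^\tau$; a compact *absolute retract* is here a retract of some $I^\tau$. A topological group $G$ is *$\omega$-narrow* if for every neighborhood $U$ of $1$ there is a countable $A\subset G$ with $AU=G$. A discrete group is $\omega$-narrow exactly when it is countable (take $U=\{1\}$). Every second countable group is $\omega$-narrow: if $A$ is a countable dense set and $V\subset U$ is a symmetric neighborhood of $1$, then each $gV$ contains some $a\in A$, so $g\in aV\subset aU$.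

**Theorem A.** There is a metrizable topological group $G$ with $|G|=w(G)=\omega_1$ which does not embed in $\operatorname{Aut}I^\tau$ for any $\tau$.

**Theorem B.** For every infinite $\lambda$ there is a metrizable topological group $G_\lambda$ with $|G_\lambda|=w(G_\lambda)=\lambda^+$ such that:

1. $G_\lambda$ does not embed in $\operatorname{Iso}(X)$ for any metric space $X$ isometric to a subset of $C(\Pi)$, $\Pi\in\mathcal P_\lambda$;
2. hence $G_\lambda$ does not embed in $\operatorname{Aut}Z$ for any continuous image $Z$ of a member of $\mathcal P_\lambda$. In particular ($\lambda=\omega$), $G_\omega$ does not embed in $\operatorname{Aut}Z$ for any dyadic compactum $Z$, nor for any compact absolute retract $Z$, nor for $Z=I^\tau$.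

**Theorem C.**

1. Every topological group of weight $\le\lambda$ embeds in $\operatorname{Aut}K$ for some compact $K$ with $w(K)\le\lambda$. So $\lambda^+$ in Theorem B is the least possible weight.
2. Every $\omega$-narrow topological group embeds in some $\operatorname{Aut}I^\tau$; in particular, so does every second countable one (in $\operatorname{Aut}I^\omega$). So $\omega_1$ in Theorem A is the least possible weight, also among metrizable groups.

Theorem A is Theorem B with $\lambda=\omega$. Everything is proved in ZFC.

## 3. Groups that do embed: discrete groups and groups with many open subgroups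

A counterexample must avoid several classes, and it is useful to see them first.

**Discrete groups of any size.** Let $G$ be discrete and let it act on $I^G$ by $(gz)(h)=z(g^{-1}h)$. Neighborhoods of the identity in $\operatorname{Aut}I^G$ are measured by uniform closeness. Let $f(z)=z(1)$ be the coordinate function at $1\in G$. Then $f(g^{-1}z)=z(g)$, and $\sup_z|z(g)-z(1)|=1$ if $g\ne1$. So $1$ is isolated in the image, and $G$ embeds in $\operatorname{Aut}I^G$ as a discrete subgroup.

**Groups with a base at $1$ consisting of open subgroups.** Let $\mathcal H$ be such a base and let $G$ permute the set $Y=\bigsqcup_{H\in\mathcal H}G/H$, hence also the coordinates of $I^Y$, by $(gz)(y)=z(g^{-1}y)$. For coordinates $y_1,\dots,y_r$ and $0<\eta\le1$, the condition $\sup_z|z(g^{-1}y_i)-z(y_i)|<\eta$ for all $i$ says exactly that $g$ fixes every $y_i$. The stabilizer of the coset $aH$ is the open subgroup $aHa^{-1}$. So the topology induced from $\operatorname{Aut}I^Y$ has as base at $1$ the finite intersections of groups $aHa^{-1}$; these are open in $G$, and they include all $H\in\mathcal H$. It is the given topology, and the action is faithful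 because $\bigcap\mathcal H=\{1\}$. So $G$ embeds.

By Theorem C(2), $\omega$-narrow groups also embed. Hence a counterexample must be uncountable, non-discrete, without a base of open subgroups, and with a neighborhood of $1$ that needs uncountably many translates to cover the group.

## 4. Distances from $\lambda$ observers in $C(\Pi)$

**Step 1: replace homeomorphisms by isometries.** This turns the problem into one about distances between functions.

**Lemma 2.** For compact $Z$, the map $g\mapsto(f\mapsto f\circ g^{-1})$ is a topological embedding of $\operatorname{Aut}Z$ in $\operatorname{Iso}(C(Z))$.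

**Proof.** Each $f\mapsto f\circ g^{-1}$ is an isometry of $C(Z)$ onto itself. Since $f\circ(gh)^{-1}=(f\circ h^{-1})\circ g^{-1}$, the map is a homomorphism. It is injective because $C(Z)$ separates the points of $Z$. So it suffices to compare neighborhoods of the identity.

For compact $Z$ the compact-open topology is the topology of uniform convergence with respect to the unique uniformity of $Z$. That uniformity is generated by the pseudometrics $|f(z)-f(z')|$, $f\in C(Z)$, since these generate a uniformity compatible with the topology. So a base at the identity of $\operatorname{Aut}Z$ is formed by the sets $\{g:\sup_z|f_i(gz)-f_i(z)|<\eta,\ i\le r\}$. Substituting $z=gw$,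
$$\|f\circ g^{-1}-f\|=\sup_z|f(g^{-1}z)-f(z)|=\sup_w|f(w)-f(gw)| .$$
So these sets are exactly the traces of the basic neighborhoods $\{\|f_i\circ g^{-1}-f_i\|<\eta,\ i\le r\}$ of $\operatorname{Iso}(C(Z))$. $\square$

**Counting points is not enough.** To prove that some group $G$ is not in $\operatorname{Iso}(C(I^\tau))$, one would first try a density count: find in $G$ very many elements $x_s$ for which some points $x_s\xi$ must be uniformly far apart, and contradict the density of the space. This stops at once: $\tau$ is arbitrary, and the $\tau$ coordinate functions of $I^\tau$ are at mutual distance $1$. Section 3 shows the same thing: discrete groups of every size embed.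

But look at these coordinate functions from a small part of the cube. Let $A\subset\tau$ and let $\varphi$ be a function of the coordinates in $A$ only. If $j\notin A$, then over each fixed point of $I^A$ the coordinate $z_j$ ranges over all of $[0,1]$, so the distance from $z_j$ to $\varphi$ is $\sup\max(1-\varphi,\varphi)$, the same for all $j\notin A$. All these far apart functions look alike to every observer that depends on $A$. The next lemma shows that this is general: to $\lambda$ observers, a family of $\lambda^+$ functions cannot look different.

**Step 2: find two members of a family of size $\lambda^+$ that $\lambda$ observers can barely tell apart.** We use one textbook fact. *If $Y$ is compact with $w(Y)\le\lambda$, then $C(Y)$ has a dense subset of size $\le\lambda$.* Indeed, take a base of size $\le\lambda$; for each pair $U,V$ from it with $\overline U\subset V$ take a Urysohn function equal to $1$ on $\overline U$ and to $0$ off $V$. These functions separate points, so by Stone–Weierstrass the polynomials in them with rational coefficients are dense, and there are at most $\lambda$ of these polynomials.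

**Lemma 3.** Let $X$ be a subset of $C(\Pi)$, $\Pi=\prod_{i\in D}K_i\in\mathcal P_\lambda$, with the sup metric $d$. Let $\xi_1,\dots,\xi_r\in X$ and $p(g)=\max_i d(g\xi_i,\xi_i)$ for $g\in\operatorname{Iso}(X)$. Let $(h_\alpha)_{\alpha<\lambda}$ and $(x_s)_{s\in\mathcal S}$ be families in $\operatorname{Iso}(X)$ with $|\mathcal S|=\lambda^+$, and let $c>0$. Then there are $s\ne s'$ in $\mathcal S$ with
$$|p(h_\alpha^{-1}x_s)-p(h_\alpha^{-1}x_{s'})|<c\qquad\text{for all }\alpha<\lambda.$$

**Proof.** *The observers live on $\lambda$ coordinates.* By Stone–Weierstrass, functions depending on finitely many coordinates are dense in $C(\Pi)$. Each element of $C(\Pi)$ is the limit of a sequence of such functions, so it depends on countably many coordinates. There are at most $\lambda$ functions $h_\alpha\xi_i$ ($\alpha<\lambda$, $i\le r$), so there is $A\subset D$ with $|A|\le\lambda$ such that all of them depend only on coordinates in $A$. Put $\Pi_A=\prod_{i\in A}K_i$ and let $\pi:\Pi\to\Pi_A$ be the projection, which is surjective. Then $h_\alpha\xi_i=\varphi_{\alpha,i}\circ\pi$ with $\varphi_{\alpha,i}\in C(\Pi_A)$ (continuous because $\pi$ is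 a quotient map).

*What an observer sees of a function.* For $F\in C(\Pi)$ put
$$u_F(y)=\max_{\pi^{-1}(y)}F,\qquad l_F(y)=\min_{\pi^{-1}(y)}F\qquad(y\in\Pi_A).$$
The extrema exist because fibers are compact and nonempty. The map $\pi$ is open, as a projection of a product, and closed, as a continuous map from a compact space to a Hausdorff space. So for every real $a$ the set $\{u_F>a\}=\pi(\{F>a\})$ is open and $\{u_F\ge a\}=\pi(\{F\ge a\})$ is closed. Hence $u_F$ is continuous, and so is $l_F=-u_{-F}$.

For $\varphi\in C(\Pi_A)$, taking the supremum of $|F-\varphi\circ\pi|$ first over each fiber and then over $y$ gives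
$$\|F-\varphi\circ\pi\|=\sup_{y\in\Pi_A}\max\{u_F(y)-\varphi(y),\ \varphi(y)-l_F(y)\}. \tag{1}$$
If $u_F,l_F$ are changed by at most $t$ in sup norm, with $\varphi$ fixed, the right side changes by at most $t$. So for $F,F'\in C(\Pi)$
$$\bigl|\,\|F-\varphi\circ\pi\|-\|F'-\varphi\circ\pi\|\,\bigr|\le\max(\|u_F-u_{F'}\|,\|l_F-l_{F'}\|). \tag{2}$$
The right side does not depend on $\varphi$, so one estimate serves all observers at once.

*Pigeonhole.* Since $|A|\le\lambda$, $w(\Pi_A)\le\lambda$, so $C(\Pi_A)$ has a dense set of size $\le\lambda$, and so has $C(\Pi_A)^{2r}$ with the max metric. Hence $C(\Pi_A)^{2r}$ is covered by at most $\lambda$ balls of radius $c/3$. To each $s\in\mathcal S$ assign the tuple of all $u_F,l_F$ with $F=x_s\xi_1,\dots,x_s\xi_r$. As $|\mathcal S|=\lambda^+$, two indices $s\ne s'$ have tuples in the same ball, hence at distance $<c$.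

*Conclusion.* Since $h_\alpha$ is an isometry, $d(h_\alpha^{-1}x_s\xi_i,\xi_i)=d(x_s\xi_i,h_\alpha\xi_i)$, so
$$p(h_\alpha^{-1}x_s)=\max_i\|x_s\xi_i-\varphi_{\alpha,i}\circ\pi\| .$$
By (2), for every $\alpha$ and $i$ the $i$-th term changes by at most the distance between the two tuples when $s$ is replaced by $s'$, and so does the maximum. That distance is $<c$. $\square$

It follows that to prove Theorem B(1) it is enough to build $G_\lambda$ so that *whenever* $G_\lambda\subset\operatorname{Iso}(X)$, for a suitable $p$ the group contains $h_\alpha$ ($\alpha<\lambda$) and $x_s$ ($s$ in a family $\mathcal S$ of $\lambda^+$ subsets of $\lambda$) for which $p(h_\alpha^{-1}x_s)$ separates the cases $\alpha\in s$ and $\alpha\notin s$ by a fixed gap.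

## 5. Forcing a gap in an unknown seminorm

Suppose the topology of $G$ is given by a norm $N\le1$, meaning $N(g^{-1})=N(g)$, $N(gh)\le N(g)+N(h)$, $N(g)=0$ only for $g=1$, and the sets $V_\varepsilon=\{N<\varepsilon\}$ form a base at $1$. If $G$ sits in $\operatorname{Iso}(X)$, then $p$ is a function on $G$ about which we know little: $p(g)\ge\eta$ when $N(g)=1$, for suitable $\xi_1,\dots,\xi_r$ and $\eta>0$, and $p(g)$ is small when $N(g)$ is very small. Two difficulties follow.

**A single large jump is impossible.** Let $\delta$ be so small that $N(g)\le\delta$ implies $p(g)\le\eta/2$. One would like $N(h_\alpha^{-1}x_s)\le\delta$ for $\alpha\in s$ and $N(h_\alpha^{-1}x_s)=1$ for $\alpha\notin s$; this gives a gap $\eta/2$ in $p$. It cannot be done if $\delta<1/3$. At most $\lambda$ nonempty subsets of $\lambda$ can be pairwise disjoint, so a family of $\lambda^+$ subsets contains distinct $s,s'$ with a common element $\beta$. One of the two is not contained in the other, say $\alpha\in s\setminus s'$. Then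
$$N(h_\alpha^{-1}x_{s'})\le N(h_\alpha^{-1}x_s)+N(x_s^{-1}h_\beta)+N(h_\beta^{-1}x_{s'})\le3\delta<1,$$
a contradiction. So far and near values of $N$ can differ by a factor of at most $3$. Lemma 1 has factor $2$, and between $N=1/2$ and $N=1$ the function $p$ may well not grow at all: for a discrete group acting on its cube as in Section 3, with $p$ given by the coordinate function $f$, we have $p=1$ off the identity.

The way out is to have families at all scales $1,2,4,\dots$ simultaneously. From norm $2^{-K}$ up to norm $1$ there are $K$ doublings, and over them $p$ must grow by at least $\eta/2$. Hence at *some* doubling $p$ grows by at least $\eta/(2K)$. We do not know which one, so each doubling must carry its own coding family.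

**The seminorm $p$ need not be a function of $N$.** Elements of equal $N$ may have different values of $p$. But if two elements are conjugate by some $\theta$ with $p(\theta)\le\varepsilon$, their values of $p$ differ by at most $2\varepsilon$, because $p(\theta t\theta^{-1})\le p(t)+2p(\theta)$ and symmetrically. So we arrange that translations by elements of the same type are conjugate by very small elements. The elements of $P$ will be these small elements. This is why the near and far differences were made to lie in single $P$-orbits, and why far at scale $m$ agrees with near at scale $2m$.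

How small must the elements of $P$ be? We need $4\varepsilon<\eta/(2K)$, and $\eta,K$ depend on the unknown $p$. So $P$ must be available at arbitrarily small sizes, while the translations still climb up to norm $1$. This dictates a sequence of copies of one group, indexed by $J$, with the elements of $P$ of size at most $2^{-J}$ in the $J$-th copy.

## 6. The group $G_\lambda$

**Step 1: the group of one copy.** Let $T_y$ be the translation of $E$ by $y$. Let $\Gamma$ be the group of all isometries $z\mapsto y+\sigma z$ of $E$, $y\in E$, $\sigma\in P$; it is a group because $T_y\sigma T_{y'}\sigma'=T_{y+\sigma y'}\sigma\sigma'$. From $\sigma T_y\sigma^{-1}(z)=\sigma(y+\sigma^{-1}z)=\sigma y+z$ we get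
$$T_{\sigma y}=\sigma T_y\sigma^{-1}. \tag{3}$$

Fix a family $\mathcal S$ of $\lambda^+$ distinct subsets of $\lambda$, which exists since $2^\lambda\ge\lambda^+$. For $k\ge0$, $s\in\mathcal S$, $\alpha<\lambda$ and $m=2^k$, Lemma 1 and the transitivity of $P$ on each type let us choose $\sigma_{s,\alpha,k}\in P$ with
$$x_s^m-h_\alpha^m=\sigma_{s,\alpha,k}\,y_m\ \ (\alpha\in s),\qquad x_s^m-h_\alpha^m=\sigma_{s,\alpha,k}\,y_{2m}\ \ (\alpha\notin s). \tag{4}$$
Let $\Gamma'\le\Gamma$ be the subgroup generated by all $T_{y_{2^k}}$, $T_{x_s^{2^k}}$, $T_{h_\alpha^{2^k}}$, $\sigma_{s,\alpha,k}$. There are at most $\lambda^+$ generators, so $|\Gamma'|\le\lambda^+$.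

**Step 2: a norm on each copy.** We want translations to be measured by $2^{-J}$ times their length, cut off at $1$, and elements of $P$ to have size at most $2^{-J}$. For $J\ge1$ and $g\in\Gamma'$ put
$$N_J(g)=\max\{\min(1,2^{-J}\|g(0)\|),\ 2^{-J}[g\ne\mathrm{id}]\}\in[0,1],$$
where $[g\ne\mathrm{id}]$ is $1$ if $g\ne\mathrm{id}$ and $0$ otherwise. Since $g$ is an isometry,
$$\|g^{-1}(0)\|=\|g^{-1}(0)-g^{-1}(g(0))\|=\|g(0)\|,\qquad \|gh(0)\|\le\|gh(0)-g(0)\|+\|g(0)\|=\|h(0)\|+\|g(0)\|.$$
Cutting off at $1$ preserves subadditivity, the function $[g\ne\mathrm{id}]$ is symmetric and subadditive, and the maximum of two subadditive functions is subadditive. Hence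
$$N_J(g^{-1})=N_J(g),\qquad N_J(gh)\le N_J(g)+N_J(h),\qquad N_J(g)\ge2^{-J}\ \text{ if } g\ne\mathrm{id}. \tag{5}$$
The two computations to remember, using $\|y_{2^k}\|=2^k$ and $\sigma(0)=0$, are
$$N_J(T_{y_{2^k}})=2^{k-J}\quad(0\le k\le J),\qquad N_J(\sigma)\le2^{-J}\quad(\sigma\in P\cap\Gamma'). \tag{6}$$

**Step 3: put the copies together.** Let $G_\lambda=\bigoplus_{J\ge1}\Gamma'$, the group of finitely supported sequences, and put $N(g)=\sup_JN_J(g_J)$, $V_\varepsilon=\{N<\varepsilon\}$.

**Lemma 4.** The sets $V_\varepsilon$ form a base at $1$ of a metrizable group topology on $G_\lambda$, and $|G_\lambda|\le\lambda^+$, $w(G_\lambda)\le\lambda^+$.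

**Proof.** By (5), $N$ is symmetric and subadditive and vanishes only at $1$. So $V_\varepsilon=V_\varepsilon^{-1}$, $V_{\varepsilon/2}V_{\varepsilon/2}\subset V_\varepsilon$, $\bigcap_\varepsilon V_\varepsilon=\{1\}$, and $vV_{\varepsilon-N(v)}\subset V_\varepsilon$ for $v\in V_\varepsilon$. The remaining condition for a group topology is that conjugates of small sets be small. Let $g\in G_\lambda$ with $g_J=\mathrm{id}$ for all $J>m$, and let $0<\varepsilon\le2^{-m}$. If $v\in V_\varepsilon$ and $J\le m$, then $N_J(v_J)<2^{-m}\le2^{-J}$, so $v_J=\mathrm{id}$ by the last part of (5). Thus $g$ and $v$ have disjoint supports and commute, so $gV_\varepsilon g^{-1}=V_\varepsilon$. We have a Hausdorff group topology, and it is given by the left-invariant metric $N(g^{-1}h)$, whose balls about $g$ are the sets $gV_\varepsilon$.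

Finitely supported sequences in a set of size $\le\lambda^+$ number at most $\lambda^+$, so $|G_\lambda|\le\lambda^+$. The balls with rational radii form a base, so $w(G_\lambda)\le|G_\lambda|\cdot\omega\le\lambda^+$. $\square$

The term $2^{-J}[g\ne\mathrm{id}]$ is used twice: it makes $N$ vanish only at $1$ (elements of $P$ fix $0$), and it makes the conjugation condition trivial.

**Comparison with Section 3.** Each single summand is discrete, so it does embed in a cube's homeomorphism group; the obstruction lies in the sum. Also $G_\lambda$ has no base of open subgroups: an open subgroup contains some $V_\delta$, hence, for $2^{-J}<\delta$, the element $T_{y_1}$ in the $J$-th summand, hence all its powers $T_{ny_1}$; for $n\ge2^J$ these have $N=1$. So no open subgroup lies in $V_1$.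

## 7. $G_\lambda$ does not act on functions on a product

We prove Theorem B(1). Let $G=G_\lambda$. Suppose $G$ is topologically a subgroup of $\operatorname{Iso}(X)$, where $X$ is isometric to a subset of $C(\Pi)$, $\Pi\in\mathcal P_\lambda$. An isometry of metric spaces induces a topological isomorphism of their isometry groups, so we may assume $X\subset C(\Pi)$. Since $G$ is nontrivial, $X\neq\emptyset$.

**Step 1: the seminorm.** This step extracts from the embedding the only information used. Since $V_1$ is a neighborhood of $1$ in $G$, there are $\xi_1,\dots,\xi_r\in X$ (with $r\ge1$) and $\eta>0$ such that for $p(g)=\max_{i\le r}d(g\xi_i,\xi_i)$ we have $p(g)<\eta\Rightarrow N(g)<1$. As $N\le 1$ this says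
$$N(g)=1\ \Rightarrow\ p(g)\ge\eta. \tag{7}$$
Also $p(1)=0$. From $d(g^{-1}\xi,\xi)=d(\xi,g\xi)$ and $d(gh\xi,\xi)\le d(gh\xi,g\xi)+d(g\xi,\xi)=d(h\xi,\xi)+d(g\xi,\xi)$ we get $p(g^{-1})=p(g)$ and $p(gh)\le p(g)+p(h)$. For every $t>0$ the set $\{g\in G:p(g)<t\}$ is a neighborhood of $1$ in $G$, so it contains some $V_\delta$.

**Step 2: choice of constants.** The order matters: $\eta$ is given, then $K$, then $\varepsilon$, then $J$. Choose $K\ge1$ such that
$$N(g)\le2^{-K}\ \Rightarrow\ p(g)\le\eta/2. \tag{8}$$
Put $\varepsilon=\eta/(16K)$ and choose $J\ge K$ such that
$$N(g)\le2^{-J}\ \Rightarrow\ p(g)\le\varepsilon. \tag{9}$$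
Let $\iota:\Gamma'\to G$ be the embedding onto the $J$-th summand, so that $N(\iota(g))=N_J(g)$.

**Step 3: find the scale at which $p$ jumps.** For $0\le k\le J$ let $t_k=\iota(T_{y_{2^k}})$. By (6), $N(t_k)=2^{k-J}$. So $p(t_J)\ge\eta$ by (7), and $p(t_{J-K})\le\eta/2$ by (8). The $K$ differences $p(t_{k+1})-p(t_k)$, $J-K\le k<J$, have sum at least $\eta/2$. Hence there is $k$ with $J-K\le k<J$ and
$$p(t_{k+1})-p(t_k)\ \ge\ \frac{\eta}{2K}. \tag{10}$$
Fix this $k$ and put $m=2^k$.

**Step 4: transfer the jump to the coding family.** Put
$$x_s=\iota(T_{x_s^m}),\qquad h_\alpha=\iota(T_{h_\alpha^m}),\qquad \theta_{s,\alpha}=\iota(\sigma_{s,\alpha,k})\qquad(s\in\mathcal S,\ \alpha<\lambda).$$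
By (6) and (9), $p(\theta_{s,\alpha}^{\pm1})\le\varepsilon$. We have $h_\alpha^{-1}x_s=\iota(T_{x_s^m-h_\alpha^m})$, and (4) together with (3) gives
$$h_\alpha^{-1}x_s=\theta_{s,\alpha}\,t_k\,\theta_{s,\alpha}^{-1}\ \text{ if }\alpha\in s,\qquad h_\alpha^{-1}x_s=\theta_{s,\alpha}\,t_{k+1}\,\theta_{s,\alpha}^{-1}\ \text{ if }\alpha\notin s.$$
In the first case $p(h_\alpha^{-1}x_s)\le p(t_k)+2\varepsilon$. In the second case $t_{k+1}=\theta_{s,\alpha}^{-1}(h_\alpha^{-1}x_s)\theta_{s,\alpha}$, so $p(t_{k+1})\le p(h_\alpha^{-1}x_s)+2\varepsilon$. Thus
$$p(h_\alpha^{-1}x_s)\le p(t_k)+2\varepsilon\ \ (\alpha\in s),\qquad p(h_\alpha^{-1}x_s)\ge p(t_{k+1})-2\varepsilon\ \ (\alpha\notin s). \tag{11}$$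

**Step 5: contradiction with Lemma 3.** Let $s\ne s'$ be in $\mathcal S$ and pick $\alpha$ in their symmetric difference. One of the two sets contains $\alpha$ and the other does not, so by (11) and (10)
$$|p(h_\alpha^{-1}x_s)-p(h_\alpha^{-1}x_{s'})|\ \ge\ p(t_{k+1})-p(t_k)-4\varepsilon\ \ge\ \frac{\eta}{2K}-\frac{\eta}{4K}=\frac{\eta}{4K}.$$
This holds for every pair $s\ne s'$ in $\mathcal S$, and $|\mathcal S|=\lambda^+$. But Lemma 3 with $c=\eta/(4K)$ gives a pair $s\ne s'$ for which the left side is $<\eta/(4K)$ for all $\alpha$. This contradiction proves Theorem B(1).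

**From functions back to spaces: Theorem B(2).** Let $q:\Pi\to Z$ be a continuous surjection, $\Pi\in\mathcal P_\lambda$, with $Z$ compact Hausdorff. Then $f\mapsto f\circ q$ is an isometric embedding of $C(Z)$ in $C(\Pi)$, so $X=C(Z)$ is a space as in (1). By Lemma 2, $\operatorname{Aut}Z$ embeds in $\operatorname{Iso}(C(Z))$. If $G_\lambda$ embedded in $\operatorname{Aut}Z$, it would embed in $\operatorname{Iso}(C(Z))$, against (1). Dyadic compacta are continuous images of some $2^\tau\in\mathcal P_\omega$, a retract of $I^\tau$ is a continuous image of $I^\tau\in\mathcal P_\omega$, and $I^\tau$ is an image of itself. This proves (2).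

Of Theorem B only the lower bounds $w(G_\lambda)\ge\lambda^+$ and $|G_\lambda|\ge\lambda^+$ are left. They come from the next section.

## 8. Acting on a compactum of the same weight

We prove Theorem C(1). Let $w(G)\le\lambda$ and let $\mathcal U$ be a base at $1$ with $|\mathcal U|\le\lambda$.

**Step 1: a function for each neighborhood.** This step makes each $U\in\mathcal U$ visible in the action of $G$ on bounded functions. By the standard Birkhoff–Kakutani construction, for each $U\in\mathcal U$ there is a continuous $q_U:G\to[0,\infty)$ with $q_U(1)=0$, $q_U(x^{-1})=q_U(x)$, $q_U(xy)\le q_U(x)+q_U(y)$ and $q_U\ge1$ off $U$. Put $f_U=\min(1,q_U)$, and let $G$ act on bounded real functions on $G$, with the sup norm, by $(gf)(x)=f(g^{-1}x)$. From $q_U(g^{-1}x)\le q_U(g)+q_U(x)$ and $q_U(x)\le q_U(g)+q_U(g^{-1}x)$ we get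
$$\|gf_U-f_U\|\le q_U(g), \tag{12}$$
and evaluating at $x=1$ gives $\|gf_U-f_U\|\ge f_U(g^{-1})=1$ for $g\notin U$.

**Step 2: a small Banach space.** By (12), $\|gf_U-hf_U\|=\|h^{-1}gf_U-f_U\|\le q_U(h^{-1}g)$, so $g\mapsto gf_U$ is norm-continuous and the orbit $Gf_U$ has density at most that of $G$, hence at most $\lambda$. Let $B$ be the closed linear span of $\bigcup_{U\in\mathcal U}Gf_U$ in the space of bounded functions on $G$. Rational combinations of dense subsets of the orbits show that $B$ has density $\le\lambda$. It is invariant, and $G$ acts on $B$ by linear isometries. For each $b\in B$ the map $g\mapsto gb$ is norm-continuous: this holds for finite combinations of elements of the orbits, since $g\mapsto g(af_U)$ is continuous for each $a\in G$, and it passes to limits by $\|gb-hb\|\le2\|b-b'\|+\|gb'-hb'\|$.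

**Step 3: the compactum.** Let $K$ be the dual unit ball of $B$ with the weak* topology. It is compact by Alaoglu's theorem. On $K$ the evaluations at a dense subset of $B$ of size $\le\lambda$ already generate the topology, so $K$ embeds in a product of at most $\lambda$ intervals and $w(K)\le\lambda$. The group $G$ acts on $K$ by $(g\phi)(b)=\phi(g^{-1}b)$. Each $g$ acts continuously, since the evaluation at $b$ composed with $g$ is the evaluation at $g^{-1}b$; its inverse is the action of $g^{-1}$, so $g$ acts by a homeomorphism.

**Step 4: the topologies agree.** For $b\in B$ let $\hat b(\phi)=\phi(b)$. The functions $\hat b$ generate the topology of $K$, hence its unique uniformity. By the Hahn–Banach theorem,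
$$\sup_{\phi\in K}|\hat b(g\phi)-\hat b(\phi)|=\sup_{\phi\in K}|\phi(g^{-1}b-b)|=\|g^{-1}b-b\|=\|gb-b\|.$$
So the topology on $G$ induced from $\operatorname{Aut}K$ has as neighborhoods of $1$ the sets containing $\{g:\|gb_i-b_i\|<\eta,\ i\le r\}$ for some $b_i\in B$, $\eta>0$. Each set $\{g:\|gb_i-b_i\|<\eta,\ i\le r\}$ is open in $G$ by Step 2. Taking $b=f_U$ and $\eta=1$ gives a set contained in $U$, by Step 1. Thus the induced topology is the given one. If $g$ acts trivially on $K$, then $\|gf_U-f_U\|=0$, so $g\in U$, for all $U\in\mathcal U$, and $g=1$ because $G$ is Hausdorff. So $G\to\operatorname{Aut}K$ is a topological embedding.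

Such a $K$ is itself a member of $\mathcal P_\lambda$, with one factor. So no group of weight $\le\lambda$ can satisfy (2) of Theorem B, and $\lambda^+$ is the least possible weight there. This proves Theorem C(1).

**Weight and size of $G_\lambda$.** If $w(G_\lambda)\le\lambda$, then $G_\lambda$ would embed in $\operatorname{Aut}K$ with $K\in\mathcal P_\lambda$, contradicting Theorem B(2). So with Lemma 4, $w(G_\lambda)=\lambda^+$. Since $G_\lambda$ is metrizable, $w(G_\lambda)\le|G_\lambda|\cdot\omega$; as $\lambda^+$ is uncountable, $|G_\lambda|\ge\lambda^+$, and with Lemma 4, $|G_\lambda|=\lambda^+$. This completes the proof of Theorem B, and Theorem A is the case $\lambda=\omega$, $Z=I^\tau$. $\blacksquare$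

## 9. $\omega$-narrow groups embed in $\operatorname{Aut}I^\tau$

We prove Theorem C(2) from two cited theorems. By Uspenskij (*A universal topological group with a countable base*, Funct. Anal. Appl. 20 (1986)), every topological group with a countable base embeds in $\operatorname{Aut}I^\omega$. By Guran (*On topological groups close to being Lindelöf*, Soviet Math. Dokl. 23 (1981)), every $\omega$-narrow group embeds in a product of $\kappa$ second countable groups for some cardinal $\kappa$. Combining the two, every $\omega$-narrow group embeds in $(\operatorname{Aut}I^\omega)^\kappa$, and we may take $\kappa\ge1$.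

**From a power of the group to a power of the cube.** It remains to embed $(\operatorname{Aut}I^\omega)^\kappa$ in the homeomorphism group of one cube. Let $(g_j)_{j<\kappa}$ act on $(I^\omega)^\kappa$ coordinatewise, $(z_j)\mapsto(g_jz_j)$. This is an injective homomorphism to $\operatorname{Aut}((I^\omega)^\kappa)$. The uniformity of $(I^\omega)^\kappa$ is generated by the uniformities of the factors: a basic entourage restricts finitely many coordinates $j_1,\dots,j_n$ to be $W_i$-close, where $W_i$ is an entourage of $I^\omega$. The $j_i$-th coordinate of a point $(z_j)$ is moved by $g_{j_i}$ acting on $z_{j_i}$, and $z_{j_i}$ ranges over all of $I^\omega$. So $(g_j)$ is uniformly close to the identity in the sense of this entourage exactly when each $g_{j_i}$ is uniformly $W_i$-close to the identity of $I^\omega$, for $i\le n$. These are exactly the basic neighborhoods of the identity in the product topology of $(\operatorname{Aut}I^\omega)^\kappa$. So the action is a topological embedding. Since $(I^\omega)^\kappa\cong I^{\omega\cdot\kappa}$, every $\omega$-narrow group embeds in $\operatorname{Aut}I^\tau$ with $\tau=\omega\cdot\kappa$.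

Second countable groups embed in $\operatorname{Aut}I^\omega$ by the first cited theorem. In particular every group of weight $\le\omega$ embeds there, so a group as in Theorem A, metrizable or not, must have weight at least $\omega_1$. The weight $\omega_1$ in Theorem A is therefore minimal. $\blacksquare$
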